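# Matched pairs and three notions of convergence for Lorentzian metric measure spaces

## 1. Matched pairs

Take $2n$ points $p_1,\dots,p_n,q_1,\dots,q_n$, give each of them mass $\frac1{2n}$, and define a function of ordered pairs by
$$\tau_n(p_i,q_i)=1\quad(i=1,\dots,n),\qquad \tau_n=0\ \text{ on all other ordered pairs.}$$
Two computations describe this object.

First, draw $X,Y$ independently from the uniform measure. Then $\mathbf P[\tau_n(X,Y)\ne0]=n\cdot\big(\frac1{2n}\big)^2=\frac1{4n}$. For almost all pairs, $\tau_n$ is zero.

Second, let $E$ be a set of points such that $\tau_n$ vanishes on $E\times E$. Then $E$ contains at most one of $p_i,q_i$ for each $i$, so $E$ has mass at most $n\cdot\frac1{2n}=\frac12$. We cannot make $\tau_n$ vanish on all pairs by throwing away a set of points of small mass.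

Each point has an exceptional set of mass only $\frac1{2n}$. But the exceptional set of $p_i$ is $\{q_i\}$ and that of $q_i$ is $\{p_i\}$: the set moves with the point, and no small set contains enough of them.

Here is what the object is for. There are three natural ways to say that a sequence of Lorentzian spaces with probability measures converges. Two of them turn out to ask for closeness of almost all pairs of points, and the third asks for closeness of all pairs taken from a large set of points. Matched pairs separate these two demands. Later we plant matched pairs on top of an arbitrary limit space $\mathscr M_\infty$, change $\tau$ by a fixed $\delta$ on the matched pairs only, and ask when the result is still a Lorentzian space. The answer is an exact description of the limits for which all three notions agree.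

## 2. Lorentzian metric measure spaces and three ways to converge

The setting follows Braun and Sämann, "Gromov's reconstruction theorem and measured Gromov-Hausdorff convergence in Lorentzian geometry", arXiv:2506.10852 (2025).

**Definition (bounded Lorentzian metric space, in the sense of Minguzzi–Suhr).** A pair $(M,\tau)$ of a set $M$ and a function $\tau\colon M\times M\to[0,\infty)$ such that:

- (i) if $\tau(x,y)>0$ and $\tau(y,z)>0$, then $\tau(x,z)\ge\tau(x,y)+\tau(y,z)$ (reverse triangle inequality);
- (ii) $M$ carries a topology such that $\tau$ is continuous on $M\times M$ and, for every $\varepsilon>0$, the set $\{(x,y):\tau(x,y)\ge\varepsilon\}$ is compact;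
- (iii) $\tau$ distinguishes points: for $x\ne y$ there is $z\in M$ with $\tau(x,z)\ne\tau(y,z)$ or $\tau(z,x)\ne\tau(z,y)$.

As a standing hypothesis, $M$ with this topology is Polish.

Write $x\ll y$ for $\tau(x,y)>0$, and $I^+(x)=\{z:x\ll z\}$, $I^-(x)=\{z:z\ll x\}$. Axiom (i) gives $\tau(x,x)=0$ for every $x$, since $\tau(x,x)>0$ would imply $\tau(x,x)\ge2\tau(x,x)$. So $\ll$ is irreflexive, and by (i) it is transitive.

Three examples. The interval $[0,1]$ with $\tau(s,t)=\max(t-s,0)$: (i) holds with equality when $s<t<u$, (ii) holds by compactness of $[0,1]$, and (iii) holds because $\tau(0,s)=s$. The one-point space with $\tau=0$: everything is trivial. Matched pairs with the discrete topology: (i) is vacuous, because $\tau_n(x,y)>0$ forces $y$ to be some $q_i$ and $\tau_n(q_i,\cdot)=0$; (ii) holds for a finite discrete set; for (iii), $q_i$ distinguishes $p_i$ from $p_j$, $p_i$ distinguishes $q_i$ from $q_j$, and $p_i$ is distinguished from $q_j$ because $\tau_n(p_i,q_i)=1\neq 0=\tau_n(q_j,q_i)$.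

**Definition (normalized bounded Lorentzian metric measure space).** A triple $\mathscr M=(M,\tau,\mathfrak m)$ with $(M,\tau)$ as above and $\mathfrak m$ a Borel probability measure on $M$. Two of them are isomorphic if there is a Borel map $\iota\colon\operatorname{supp}\mathfrak m\to\operatorname{supp}\mathfrak m'$ with $\iota_\#\mathfrak m=\mathfrak m'$ and $\tau'(\iota(x),\iota(y))=\tau(x,y)$ on $\operatorname{supp}\mathfrak m$. The measure need not have full support. The three notions below concern isomorphism classes.

Let $\mathscr M_n=(M_n,\tau_n,\mathfrak m_n)$, $n\in\mathbb N\cup\{\infty\}$, be such spaces.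

**Definition (intrinsic convergence).** The matrix law $\bar{\mathfrak m}^k$ is the push-forward of $\mathfrak m^{\otimes k}$ under $(x_1,\dots,x_k)\mapsto(\tau(x_i,x_j))_{i,j=1}^k\in\mathbb R^{k\times k}$. Intrinsic convergence means $\bar{\mathfrak m}_n^k\to\bar{\mathfrak m}_\infty^k$ narrowly for every $k\in\mathbb N$.

For matched pairs and $k=2$, the matrix is zero with probability $1-\frac1{2n}$, and with probability $\frac1{4n}$ each it has a single $1$ in position $(1,2)$ or $(2,1)$.

**Definition (distortion convergence).** Put
$$\mathsf L\boldsymbol\Delta_0(\mathscr M,\mathscr M')=\inf\inf\big\{\varepsilon>0:\mathbf P\big[|\tau(X,Y)-\tau'(X',Y')|>\varepsilon\big]\le\varepsilon\big\},$$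
where the outer infimum runs over all $M$-valued $X,Y$ and $M'$-valued $X',Y'$ on a common probability space such that $(X,X')$ and $(Y,Y')$ are independent and identically distributed, and their common law is a coupling of $\mathfrak m$ and $\mathfrak m'$. Convergence in distortion means $\mathsf L\boldsymbol\Delta_0(\mathscr M_n,\mathscr M_\infty)\to0$.

**Definition (box convergence).** For Borel parametrizations $\varphi\colon[0,1]\to M$, $\varphi'\colon[0,1]\to M'$ with $\varphi_\#\mathcal L=\mathfrak m$, $\varphi'_\#\mathcal L=\mathfrak m'$ ($\mathcal L$ is Lebesgue measure), call $\varepsilon>0$ admissible if there is a Borel set $I\subset[0,1]$ with $\mathcal L(I)\ge1-\varepsilon$ and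
$$|\tau(\varphi(s),\varphi(t))-\tau'(\varphi'(s),\varphi'(t))|\le\varepsilon\quad\text{for all }s,t\in I.$$
The box distance $\square(\mathscr M,\mathscr M')$ is the infimum of the admissible $\varepsilon$ over all pairs of parametrizations. Box convergence means $\square(\mathscr M_n,\mathscr M_\infty)\to0$.

Braun and Sämann show that box convergence implies distortion convergence and distortion convergence implies intrinsic convergence. Both implications are short. If $\varepsilon$ is admissible with $I$, let $s,t$ be independent and uniform on $[0,1]$ and use $X=\varphi(s)$, $X'=\varphi'(s)$, $Y=\varphi(t)$, $Y'=\varphi'(t)$: the difference exceeds $\varepsilon$ with probability at most $2\varepsilon$, so $\mathsf L\boldsymbol\Delta_0\le2\square$. And if a coupling has $\mathbf P[|\tau_n(X,Y)-\tau_\infty(X',Y')|>\varepsilon]\le\varepsilon$, then for $k$ independent samples $(X_i,X_i')$ of it the two matrices differ by more than $\varepsilon$ in some entry with probability at most $k^2\varepsilon$ (diagonal entries all vanish). So for each $k$ the matrix laws merge as $\varepsilon\to0$.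

The question is whether the arrows can be reversed. Braun and Sämann believe that the three notions are equivalent. The answer is that intrinsic and distortion convergence are equivalent, and box convergence is strictly stronger.

Textbook facts used: a Borel probability measure on a Polish space is tight; it admits a Borel parametrization by $([0,1],\mathcal L)$; it disintegrates along Borel maps into Polish spaces; the portmanteau theorem; Prokhorov's theorem; Strassen's theorem (narrow convergence in $\mathbb R^d$ gives couplings that are close with probability close to $1$); Varadarajan's theorem (empirical measures of an i.i.d. sequence in a Polish space converge narrowly, almost surely); the Stone–Weierstrass theorem. One less common theorem, due to Kellerer, is recalled in Section 7.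

## 3. Statements: where box convergence agrees with the other two

Put $S=\operatorname{supp}\mathfrak m_\infty$, so $\mathfrak m_\infty(S)=1$. We write $\tau,\mathfrak m$ for $\tau_\infty,\mathfrak m_\infty$ when there is no risk of confusion.

**Theorem A.** There are finite spaces $\mathscr M_q$ ($q$ prime, full support, $\tau_q\in\{0,1\}$) and the one-point space $\mathscr M_\infty$ with
$$\mathsf L\boldsymbol\Delta_0(\mathscr M_q,\mathscr M_\infty)\le\tfrac{q+1}{4(q^2+q+1)}\to0,\qquad \tfrac12(1-q^{-1/2})\le\square(\mathscr M_q,\mathscr M_\infty)\le\tfrac12 .$$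
So distortion convergence, hence intrinsic convergence, does not imply box convergence.

**Theorem B.** Intrinsic convergence implies distortion convergence. Hence these two notions are equivalent.

**Theorem C.** For given $\mathscr M_\infty$, the following are equivalent.

(a) Every sequence converging intrinsically (equivalently, in distortion) to $\mathscr M_\infty$ converges to it in box.

(b) Condition (R): there is a Borel set $M_0\subset S$ with $\mathfrak m(M_0)=1$ such that for all $x,y\in M_0$ ($x=y$ allowed) and all $\delta>0$:

- (R↑) $\mathfrak m\{z: z\ll x,\ \tau(z,y)<\tau(z,x)+\tau(x,y)+\delta\}+\mathfrak m\{z: y\ll z,\ \tau(x,z)<\tau(x,y)+\tau(y,z)+\delta\}>0$;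
- (R↓) if $x\ll y$, then $\mathfrak m\{z: x\ll z\ll y,\ \tau(x,z)+\tau(z,y)>\tau(x,y)-\delta\}>0$.

**Corollary D.**

1. If for $\mathfrak m_\infty$-a.e. $x$ every neighborhood $U$ of $x$ satisfies $\mathfrak m_\infty(U\cap I^+(x))>0$ and $\mathfrak m_\infty(U\cap I^-(x))>0$, then all three convergences to $\mathscr M_\infty$ are equivalent. (Example: $[0,1]$ with $\tau(s,t)=\max(t-s,0)$ and Lebesgue measure.)
2. If $\operatorname{supp}\mathfrak m_\infty$ is finite, the equivalence with box convergence fails for $\mathscr M_\infty$.

**Proposition E.** Always $\square\le1$, and there are $\mathscr M_n$ converging in distortion to the one-point space with $\square(\mathscr M_n,\mathscr M_\infty)\to1$.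

Condition (R) will look natural once we have seen, in Section 6, which points can certify a value of $\tau_n(x,y)$. First, the simplest limits by hand.

## 4. Limits with one or two points, and projective planes

### Matched pairs against one point

Let $\mathscr M_n$ be the matched pairs of Section 1 and $\mathscr M_\infty$ the one-point space with $\tau_\infty=0$. There is only one coupling with a Dirac mass, and $\mathbf P[\tau_n(X,Y)>\varepsilon]=\frac1{4n}$ for $\varepsilon<1$. So $\mathsf L\boldsymbol\Delta_0(\mathscr M_n,\mathscr M_\infty)=\frac1{4n}\to0$.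

Now let $\varepsilon<1$ be admissible for the box distance, with set $I$. Then $\tau_n\le\varepsilon<1$, hence $\tau_n=0$, on $\varphi(I)\times\varphi(I)$. By the second computation of Section 1 we get $1-\varepsilon\le\mathcal L(I)\le\frac12$, so $\varepsilon\ge\frac12$. Conversely $I=\varphi^{-1}(\{p_1,\dots,p_n\})$ shows that $\frac12$ is admissible. Hence $\square(\mathscr M_n,\mathscr M_\infty)=\frac12$ for every $n$.

### A lowered defect over two points

Let $\mathscr M_\infty=\{a,b\}$ with masses $\frac12$, $\tau_\infty(a,b)=1$ and $\tau_\infty=0$ otherwise. For $n\ge2$ take again $p_1,\dots,p_n,q_1,\dots,q_n$ with masses $\frac1{2n}$, but now $\tau_n(p_i,q_j)=1$ for $i\ne j$ and $\tau_n=0$ on all other pairs, in particular $\tau_n(p_i,q_i)=0$. Axiom (i) is vacuous as before. For (iii): $q_i$ distinguishes $p_i$ from $p_j$, $p_i$ distinguishes $q_i$ from $q_j$, and every $p_i$ has some $q_l$ in its future while $\tau_n(q_j,\cdot)=0$. Sending $p_i$ to $a$ and $q_i$ to $b$ gives $\mathsf L\boldsymbol\Delta_0\le\frac1{4n}$.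

Suppose $\varepsilon<\frac14$ is admissible, with set $I$. The part of $I$ mapped to the $p$'s has measure $\ge\frac12-\varepsilon>\frac14$, so more than $n/2$ of the $p$'s are hit by $\varphi(I)$, and likewise more than $n/2$ of the $q$'s. So some index $i$ has both $p_i=\varphi(s)$ and $q_i=\varphi(t)$ with $s,t\in I$; and since more than $n/2\ge1$ points of each kind are hit, there are also a hit $p_j$ with $j\ne i$ and a hit $q_l$ with $l\neq i$. From $\tau_n(p_i,q_l)=1$ we get $\varphi'(s)=a$, and from $\tau_n(p_j,q_i)=1$ we get $\varphi'(t)=b$. Then $|\tau_n(p_i,q_i)-\tau_\infty(a,b)|=1>\varepsilon$, a contradiction. So $\square\ge\frac14$ for all $n$.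

In the first example $\tau$ was raised on matched pairs, in the second it was lowered. These are the two faces of condition (R): (R↑) forbids raising and (R↓) forbids lowering.

### Projective planes: proof of Theorem A

In matched pairs, the sets $\{p_i:i\le n/2\}$ and $\{q_i:i>n/2\}$ each contain about half of their kind and have no match between them. Theorem A uses spaces in which this too is impossible: two sets of fixed positive proportion, one on each side, always see each other once $q$ is large. The same property, in several layers, will give Proposition E.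

**Step 1: the spaces.** We define $\mathscr M_q$ and check the axioms. Let $q$ be prime, and let $\mathcal P,\mathcal B$ be the points and lines of the projective plane over $\mathbb F_q$. Put $N=q^2+q+1=|\mathcal P|=|\mathcal B|$. Every line has $q+1$ points, every point lies on $q+1$ lines, two distinct points lie on exactly one common line, and two distinct lines meet in exactly one point. Let $M_q=\mathcal P\sqcup\mathcal B$, let $\tau_q(p,\ell)=1$ if $p\in\mathcal P$, $\ell\in\mathcal B$, $p\in\ell$, let $\tau_q=0$ otherwise, and let $\mathfrak m_q$ be uniform.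

Axiom (i) is vacuous, because $\tau_q(x,y)>0$ forces $y\in\mathcal B$ and $\tau_q(y,\cdot)=0$. Axiom (ii) holds with the discrete topology. For (iii): given distinct points $p,p'$, only one of the $q+1\ge2$ lines through $p$ contains $p'$, so some line contains $p$ and not $p'$; given distinct lines, they share one of the $q+1\ge 2$ points of the first, so some point lies on the first and not on the second; a point $p$ and a line $\ell$ are distinguished because $\tau_q(p,\cdot)\not\equiv0=\tau_q(\ell,\cdot)$.

**Step 2: distortion.** We bound the probability that a random pair sees a nonzero value. For independent $X,Y\sim\mathfrak m_q$,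
$$\mathbf P[\tau_q(X,Y)>0]=\frac{N(q+1)}{(2N)^2}=\frac{q+1}{4N}=:\varepsilon .$$
Then $\mathbf P[|\tau_q(X,Y)-0|>\varepsilon]\le\varepsilon$, so $\mathsf L\boldsymbol\Delta_0(\mathscr M_q,\mathscr M_\infty)\le\frac{q+1}{4(q^2+q+1)}$.

**Step 3: incidence-free sets are small.** We show: if $A\subset\mathcal P$, $B\subset\mathcal B$ have no incidence between them, then $|A||B|\le N^2/q$. Assume $A\ne\emptyset$. Counting incidences, $\sum_{\ell\in\mathcal B}|\ell\cap A|=(q+1)|A|$. Counting triples $(a,a',\ell)$ with $a,a'\in\ell\cap A$, separately for $a=a'$ and $a\ne a'$,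
$$\sum_{\ell\in\mathcal B}|\ell\cap A|^2=(q+1)|A|+|A|(|A|-1)=|A|(|A|+q).$$
The mean of $|\ell\cap A|$ over the $N$ lines is $(q+1)|A|/N$. Expanding the square, and using $N-(q+1)^2=-q$,
$$\sum_{\ell\in\mathcal B}\Big(|\ell\cap A|-\tfrac{(q+1)|A|}{N}\Big)^2=|A|(|A|+q)-\tfrac{(q+1)^2|A|^2}{N}=q|A|\Big(1-\tfrac{|A|}N\Big)\le q|A|.$$
Each $\ell\in B$ has $|\ell\cap A|=0$, so the lines of $B$ alone contribute $|B|(q+1)^2|A|^2/N^2$. Hence $|A||B|\le qN^2/(q+1)^2\le N^2/q$.

**Step 4: box distance.** We turn Step 3 into the lower bound. Let $\varepsilon<\frac12$ be admissible for some parametrizations, with set $I$. Let $A\subset\mathcal P$ and $B\subset\mathcal B$ be the points and lines in $\varphi(I)$. Since $\mathcal L(\varphi^{-1}(\mathcal P))=\frac12$,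
$$\tfrac12-\varepsilon\le\mathcal L(I\cap\varphi^{-1}(\mathcal P))\le\frac{|A|}{2N},$$
so $|A|\ge(1-2\varepsilon)N$; likewise $|B|\ge(1-2\varepsilon)N$. As $\tau_q\le\varepsilon<1$ on $\varphi(I)\times\varphi(I)$, there is no incidence between $A$ and $B$. Step 3 gives $(1-2\varepsilon)^2\le1/q$, that is, $\varepsilon\ge\frac12(1-q^{-1/2})$. If no $\varepsilon<\frac12$ is admissible, the lower bound is clear. For the upper bound take $I=\varphi^{-1}(\mathcal P)$, on which $\tau_q$ vanishes and which has measure $\frac12$. $\blacksquare$

For $q=2$, the Fano plane, $N=7$: the distortion bound is $\frac3{28}\approx0.107$ and the lower bound for the box distance is $\frac12(1-2^{-1/2})\approx0.146$.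

## 5. Coordinates from sampled points: proof of Theorem B

Assume $\mathscr M_n\to\mathscr M_\infty$ intrinsically. We must produce couplings of $\mathfrak m_n$ and $\mathfrak m_\infty$ that nearly preserve $\tau$.

A sensible plan is to use sampled points as coordinates. For $n\le\infty$ and $z=(z_1,\dots,z_k)\in M_n^k$ put
$$F_z\colon M_n\to\mathbb R^{2k},\qquad F_z(x)=(\tau_n(x,z_i),\tau_n(z_i,x))_{i\le k}.$$
Find $z^n\in M_n^k$ for which the law of $F_{z^n}$ under $\mathfrak m_n$ is close to that of $F_z$ under $\mathfrak m_\infty$, and couple points with nearly equal coordinates. In the limit, $\tau_\infty(x,y)$ is approximately a function $h(F_z(x),F_z(y))$, as we shall see. The plan stops when we return to $M_n$: the law of the coordinates of one point does not say that $\tau_n(x,y)$ is approximately the same function $h$ of the coordinates. The repair is to transfer more, namely the joint law of the coordinates of two points together with the value of $\tau$ between them. The relation "$\tau$ is close to $h$" is then an event for this joint law, and it passes from the limit to $\mathscr M_n$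 by the portmanteau theorem. So let $\Lambda_n^k(z)$ be the law on $\mathbb R^{4k+1}$ of
$$(F_z(X),F_z(Y),\tau_n(X,Y)),\qquad (X,Y)\sim\mathfrak m_n^{\otimes2}.$$

**Step 1: transferring the joint law.** The purpose is to find reference points $z^n\in M_n^k$ whose joint laws $\Lambda_n^k(z^n)$ converge to a typical $\Lambda_\infty^k(z)$.

Fix $k$. Let $(f_j)_{j\ge1}$ be a countable subset of $C_c(\mathbb R^{4k+1})$ that is dense there for the sup norm. If probability measures satisfy $\int f_j\,d\mu_n\to\int f_j\,d\mu$ for all $j$ and $\mu$ is a probability measure, then $\mu_n\to\mu$ vaguely, without loss of mass, hence narrowly. Put $V_n^{k,l}(z)=(\int f_j\,d\Lambda_n^k(z))_{j\le l}\in\mathbb R^l$, a Borel function of $z$ by Fubini.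

Let $Z\sim\mathfrak m_n^{\otimes k}$, let $a_1,\dots,a_l$ be nonnegative integers, and let $a=\sum_ja_j$. Writing each power of an integral as an integral over independent copies, Fubini shows that
$$\mathbf E\prod_{j\le l}\Big(\int f_j\,d\Lambda_n^k(Z)\Big)^{a_j}$$
is the expectation of a product of $a$ factors of the form $f_j(F_Z(X),F_Z(Y),\tau_n(X,Y))$, with $a$ independent pairs $(X,Y)\sim\mathfrak m_n^{\otimes2}$, independent of $Z$. All arguments are entries of the $\tau_n$-matrix of $k+2a$ independent samples. So this moment is the integral of a fixed bounded continuous function against $\bar{\mathfrak m}_n^{k+2a}$, and it converges to the corresponding moment for $n=\infty$. Since $V_n^{k,l}(Z)$ takes values in the fixed compact cube $\prod_{j\le l}[-\|f_j\|_\infty,\|f_j\|_\infty]$, on which polynomials are dense in the continuous functions, the law of $V_n^{k,l}(Z)$ converges narrowly to that of $V_\infty^{k,l}(Z)$.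

Now let $z_1,z_2,\dots$ be i.i.d. of law $\mathfrak m_\infty$. Almost surely $\{z_i\}$ is a dense subset of $S$, because the sequence hits every set of a countable base that has positive mass. Almost surely also, for all $k,l$, the point $V_\infty^{k,l}(z_1,\dots,z_k)$ lies in the support of the law of $V_\infty^{k,l}(Z)$, since a support in $\mathbb R^l$ has full measure. Fix such a sequence for the rest of the proof. For every $k,l$ the open ball of radius $1/l$ around $V_\infty^{k,l}(z_1,\dots,z_k)$ has positive mass for the limit law, so by the portmanteau theorem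
$$\liminf_n\mathbf P\big[|V_n^{k,l}(Z)-V_\infty^{k,l}(z_1,\dots,z_k)|<1/l\big]>0.$$
So there are $n_1<n_2<\cdots$ such that for each $n\ge n_l$ some point of $M_n^k$ satisfies the inequality in the brackets. For $n_l\le n<n_{l+1}$ let $z^n$ be such a point for this $l$ (and let $z^n$ be arbitrary for $n<n_1$). For each $j$, $|\int f_j\,d\Lambda_n^k(z^n)-\int f_j\,d\Lambda_\infty^k(z_1,\dots,z_k)|<1/l$ as soon as $n\ge n_l$ and $l\ge j$ (with the $l$ belonging to $n$). Hence
$$\Lambda_n^k(z^n)\to\Lambda_\infty^k(z_1,\dots,z_k)\quad\text{narrowly as }n\to\infty.\tag{1}$$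

**Step 2: in the limit, $\tau$ is nearly a function of finitely many coordinates.** Let $\delta\in(0,1)$ and let $K\subset S$ be compact with $\mathfrak m_\infty(K)\ge1-\delta$. Put
$$F=(\tau_\infty(\cdot,z_i),\tau_\infty(z_i,\cdot))_{i\ge1}\colon K\to\mathbb R^{\mathbb N},\qquad Q=F(K),$$
so $Q$ is compact and metrizable. If $x,x'\in K$ and $F(x)=F(x')$, then by density of $\{z_i\}$ in $S$ and continuity, $\tau_\infty(x,w)=\tau_\infty(x',w)$ and $\tau_\infty(w,x)=\tau_\infty(w,x')$ for all $w\in S$. So if $F(x)=F(x')$ and $F(y)=F(y')$ with all four points in $K\subset S$, then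
$$\tau_\infty(x,y)=\tau_\infty(x',y)=\tau_\infty(x',y').$$
Hence $\tau_\infty=G\circ(F\times F)$ on $K\times K$ for a function $G\colon Q\times Q\to\mathbb R$. The map $F\times F\colon K\times K\to Q\times Q$ is a continuous surjection from a compact space to a Hausdorff space, hence a quotient map, so $G$ is continuous. Polynomials in finitely many coordinates form an algebra on $Q\times Q$ that contains the constants and separates points. By Stone–Weierstrass there are $k$ and a polynomial $h$ with
$$|\tau_\infty(x,y)-h(F_z(x),F_z(y))|\le\delta\quad\text{for }x,y\in K,\qquad z=(z_1,\dots,z_k).\tag{2}$$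
Composing $h$ with the map that clamps every coordinate to $[-R,R]$, with $R$ large, does not change $h$ on $F_z(K)\times F_z(K)$. After this, $h\colon\mathbb R^{4k}\to\mathbb R$ is bounded and uniformly continuous.

**Step 3: coupling.** We couple along coordinates and add up three errors. For this $k$ take $z^n$ from (1). Projecting (1) to the first $2k$ coordinates gives $(F_{z^n})_\#\mathfrak m_n\to(F_z)_\#\mathfrak m_\infty$ narrowly. By Strassen's theorem there are couplings $\gamma_n$ of these laws and $\eta_n\to0$ with $\gamma_n(|a-b|>\eta_n)\le\eta_n$. Disintegrate $\mathfrak m_n=\int\mathfrak m_n^a\,(F_{z^n})_\#\mathfrak m_n(da)$ and $\mathfrak m_\infty=\int\mathfrak m_\infty^b\,(F_z)_\#\mathfrak m_\infty(db)$, with $\mathfrak m_n^a$ and $\mathfrak m_\infty^b$ concentrated on the fibers over $a$ and $b$, and put $\pi_n=\int\mathfrak m_n^a\otimes\mathfrak m_\infty^b\,\gamma_n(da,db)$. This is a coupling of $\mathfrak m_n$ and $\mathfrak m_\infty$ with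
$$\pi_n\big(|F_{z^n}(x)-F_z(x')|>\eta_n\big)\le\eta_n.$$
Let $(X,X')$ and $(Y,Y')$ be independent with law $\pi_n$.

First error: by (2), $\mathbf P[|\tau_\infty(X',Y')-h(F_z(X'),F_z(Y'))|>\delta]\le1-\mathfrak m_\infty(K)^2\le2\delta$.

Second error: outside an event of probability at most $2\eta_n$ the coordinates of $X,X'$ and of $Y,Y'$ differ by at most $\eta_n$. By uniform continuity of $h$, for $n$ large, $\mathbf P[|h(F_{z^n}(X),F_{z^n}(Y))-h(F_z(X'),F_z(Y'))|>\delta]\le2\eta_n$.

Third error: $(F_{z^n}(X),F_{z^n}(Y),\tau_n(X,Y))$ has law $\Lambda_n^k(z^n)$, and $\{(a,b,t):|t-h(a,b)|\ge2\delta\}$ is closed. By (1), the portmanteau theorem and the first error,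
$$\limsup_n\mathbf P\big[|\tau_n(X,Y)-h(F_{z^n}(X),F_{z^n}(Y))|\ge2\delta\big]\le\Lambda_\infty^k(z)\big(|t-h(a,b)|\ge2\delta\big)\le2\delta.$$

If $|\tau_n(X,Y)-\tau_\infty(X',Y')|>4\delta$, then one of the three events occurs. Hence $\limsup_n\mathbf P[|\tau_n(X,Y)-\tau_\infty(X',Y')|>4\delta]\le4\delta$, and so $\mathsf L\boldsymbol\Delta_0(\mathscr M_n,\mathscr M_\infty)\le5\delta$ for all large $n$. Since $\delta$ is arbitrary, $\mathscr M_n\to\mathscr M_\infty$ in distortion. The converse implication was recalled in Section 2. $\blacksquare$

The reverse triangle inequality was not used in this proof.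

## 6. Witnesses: proof that (R) implies box convergence

Suppose $\mathscr M_n\to\mathscr M_\infty$ in distortion. For almost all pairs we know $\tau_n\approx\tau$, and we want all pairs from a large set. The first move is forced. Take couplings $\pi_n$ and numbers $\varepsilon_n\to0$, let $B_n$ be the set of bad pairs,
$$B_n=\{((x,x'),(y,y')):|\tau_n(x,y)-\tau(x',y')|>\varepsilon_n\},$$
and keep those $u=(x,x')$ for which the partners $v$ with $(u,v)$ or $(v,u)$ in $B_n$ have small mass. By Markov's inequality we keep almost everything. But a kept $u$ and a kept $v$ may still form a bad pair, exactly as $p_i$ and $q_i$ do in matched pairs.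

If $\tau_n$ and $\tau$ were metrics, we could finish. For kept $u=(x,x')$ and $v=(y,y')$ choose $w=(z,z')$ with $z'$ within $r$ of $x'$ and with $w$ outside the small exceptional sets of $u$ and $v$; this is possible if the $r$-ball around $x'$ has more mass than these sets. Then $\tau_n(x,z)\le r+\varepsilon_n$ and $|\tau_n(z,y)-\tau(z',y')|\le\varepsilon_n$, so the triangle inequality gives $|\tau_n(x,y)-\tau(x',y')|\le2r+2\varepsilon_n$. The point $z$ is a witness for the value at $(x,y)$.

For Lorentzian $\tau_n$ the reverse triangle inequality speaks only about chronologically related points. An upper bound for a positive $\tau_n(x,y)$ comes from a $z\ll x$, through $\tau_n(x,y)\le\tau_n(z,y)-\tau_n(z,x)$, or from a $z$ with $y\ll z$, through $\tau_n(x,y)\le\tau_n(x,z)-\tau_n(y,z)$. A lower bound comes from $x\ll z\ll y$, through $\tau_n(x,y)\ge\tau_n(x,z)+\tau_n(z,y)$. Such a bound is useful if it is nearly sharp in the limit. Over the one-point space there is no such $z$ at all, and this is exactly where the argument breaks down. Condition (R) says that nearly sharp witnesses have positive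 mass.

**Notation.** For $\delta>0$, $\theta\ge0$ and $x,y\in M_\infty$ let
$$A^1_{\delta,\theta}(x,y)=\{z:\tau(z,x)>\theta,\ \tau(z,y)<\tau(z,x)+\tau(x,y)+\delta\},$$
$$A^2_{\delta,\theta}(x,y)=\{z:\tau(y,z)>\theta,\ \tau(x,z)<\tau(x,y)+\tau(y,z)+\delta\},$$
$$A^3_{\delta,\theta}(x,y)=\{z:\tau(x,z)>\theta,\ \tau(z,y)>\theta,\ \tau(x,z)+\tau(z,y)>\tau(x,y)-\delta\},$$
$$\alpha_{\delta,\theta}=\mathfrak m(A^1_{\delta,\theta})+\mathfrak m(A^2_{\delta,\theta}),\qquad\beta_{\delta,\theta}=\mathfrak m(A^3_{\delta,\theta}).$$
Thus (R↑) says $\alpha_{\delta,0}(x,y)>0$, and (R↓) says $\beta_{\delta,0}(x,y)>0$ whenever $\tau(x,y)>0$.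

**Step 1: semicontinuity.** This will make the positivity in (R) uniform on compact sets. The defining conditions are open in $(x,y,z)$, since $\tau$ is continuous. So if $(x_m,y_m)\to(x,y)$, the indicator of $A^i_{\delta,\theta}(x,y)$ is at most the lower limit of the indicators of $A^i_{\delta,\theta}(x_m,y_m)$, and Fatou's lemma shows that $\alpha_{\delta,\theta}$ and $\beta_{\delta,\theta}$ are lower semicontinuous in $(x,y)$. As $\theta\downarrow0$ the sets increase to those with $\theta=0$, so $\alpha_{\delta,\theta}\uparrow\alpha_{\delta,0}$ and $\beta_{\delta,\theta}\uparrow\beta_{\delta,0}$.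

**Step 2: uniform witnesses.** We find one $\theta$ that serves a large compact set. Assume (R), fix $\delta\in(0,1)$, and choose a compact $K\subset M_0$ with $\mathfrak m(K)\ge1-\delta$. The sets $\{\alpha_{\delta,\theta}>\theta\}$ are open, increase as $\theta\downarrow0$, and cover $K\times K$ by (R↑). The sets $\{\beta_{\delta,\theta}>\theta\}$ are open, increase as $\theta\downarrow0$, and by (R↓) cover the compact set $\{(x,y)\in K^2:\tau(x,y)\ge\delta\}$. By compactness there is one $\theta>0$ with
$$\alpha_{\delta,\theta}>\theta\ \text{ on }K^2,\qquad\beta_{\delta,\theta}>\theta\ \text{ on }K^2\cap\{\tau\ge\delta\}.\tag{3}$$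

**Step 3: the good set.** We discard the points with too many bad partners. Let $\mathscr M_n\to\mathscr M_\infty$ intrinsically, hence in distortion by Theorem B. With $\varepsilon_n=\mathsf L\boldsymbol\Delta_0(\mathscr M_n,\mathscr M_\infty)+\frac1n\to0$ there are couplings $\pi_n$ of $\mathfrak m_n,\mathfrak m$ with $\pi_n^{\otimes2}(B_n)\le\varepsilon_n$, where $B_n$ is as above. Put
$$d(u)=\pi_n\{v:(u,v)\in B_n\text{ or }(v,u)\in B_n\}.$$
Then $\int d\,d\pi_n\le2\varepsilon_n$, so $G_n=\{d\le\sqrt{\varepsilon_n}\}$ has $\pi_n(G_n)\ge1-2\sqrt{\varepsilon_n}$ by Markov. Put $H_n=G_n\cap(M_n\times K)$, so that $\pi_n(H_n)\ge1-\delta-2\sqrt{\varepsilon_n}$. From now on $n$ is so large that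
$$\theta/2>2\sqrt{\varepsilon_n},\qquad\varepsilon_n<\theta,\qquad2\varepsilon_n<\delta.$$

**Step 4: all pairs from the good set are good.** We claim that $|\tau_n(x,y)-\tau(x',y')|\le2\delta$ for all $u=(x,x')$ and $v=(y,y')$ in $H_n$.

Suppose $\tau_n(x,y)>\tau(x',y')+2\delta$. By (3), one of $A^1_{\delta,\theta}(x',y')$, $A^2_{\delta,\theta}(x',y')$ has $\mathfrak m$-measure greater than $\theta/2>2\sqrt{\varepsilon_n}\ge d(u)+d(v)$. The second marginal of $\pi_n$ is $\mathfrak m$, so there is $w=(z,z')$ with $z'$ in that set and none of $(u,w),(w,u),(v,w),(w,v)$ in $B_n$.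

If $z'\in A^1_{\delta,\theta}(x',y')$, then $\tau_n(z,x)\ge\tau(z',x')-\varepsilon_n>\theta-\varepsilon_n>0$, and $\tau_n(x,y)>0$. By (i) in $M_n$,
$$\tau_n(z,y)\ge\tau_n(z,x)+\tau_n(x,y)>\tau(z',x')-\varepsilon_n+\tau(x',y')+2\delta>\tau(z',y')+\delta-\varepsilon_n>\tau(z',y')+\varepsilon_n,$$
where the third inequality is the definition of $A^1$. This contradicts $(w,v)\notin B_n$.

If $z'\in A^2_{\delta,\theta}(x',y')$, then $\tau_n(y,z)\ge\tau(y',z')-\varepsilon_n>0$, and
$$\tau_n(x,z)\ge\tau_n(x,y)+\tau_n(y,z)>\tau(x',y')+2\delta+\tau(y',z')-\varepsilon_n>\tau(x',z')+\delta-\varepsilon_n>\tau(x',z')+\varepsilon_n,$$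
which contradicts $(u,w)\notin B_n$.

Suppose instead $\tau(x',y')>\tau_n(x,y)+2\delta$. Then $\tau(x',y')\ge\delta$, so by (3) the set $A^3_{\delta,\theta}(x',y')$ has measure greater than $\theta>d(u)+d(v)$, and there is $w=(z,z')$ with $z'\in A^3_{\delta,\theta}(x',y')$ and $(u,w),(w,v)\notin B_n$. Then $\tau_n(x,z)\ge\tau(x',z')-\varepsilon_n>0$ and $\tau_n(z,y)\ge\tau(z',y')-\varepsilon_n>0$, so
$$\tau_n(x,y)\ge\tau_n(x,z)+\tau_n(z,y)\ge\tau(x',z')+\tau(z',y')-2\varepsilon_n>\tau(x',y')-\delta-2\varepsilon_n>\tau(x',y')-2\delta,$$
a contradiction. This proves the claim.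

**Step 5: conclusion of (b)⇒(a).** We translate the claim into parametrizations. Choose a Borel $\Phi=(\varphi_n,\varphi)\colon[0,1]\to M_n\times M_\infty$ with $\Phi_\#\mathcal L=\pi_n$, and put $I=\Phi^{-1}(H_n)$. Then $\mathcal L(I)\ge1-\delta-2\sqrt{\varepsilon_n}$, and by Step 4 the difference is at most $2\delta$ for all $s,t\in I$. So $\square(\mathscr M_n,\mathscr M_\infty)\le\max(2\delta,\delta+2\sqrt{\varepsilon_n})$ and $\limsup_n\square(\mathscr M_n,\mathscr M_\infty)\le2\delta$. Let $\delta\to0$. $\blacksquare$

## 7. Matched pairs over an arbitrary limit: proof that box convergence forces (R)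

Suppose (R) fails. We build a sequence that converges intrinsically to $\mathscr M_\infty$ but not in box. The plan is to sample many points of $M_\infty$, among them matched pairs $(x_i,y_i)$ at which (R) fails with a fixed $\delta$, and to raise or lower $\tau$ by $\delta$ on the matched pairs only. Two things could go wrong. The sampled finite set may violate axiom (iii), because distinct samples can coincide; and the altered function may violate axiom (i). The first is repaired by adding null points, the second is exactly what the failure of (R) prevents.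

**Step 1: the tag lemma.** It repairs axiom (iii) without touching the measure.

**Lemma 1.** Let $V$ be finite and let $\sigma\colon V\times V\to[0,\infty)$ satisfy (i). Then $V$ embeds in a finite set $\hat V=V\sqcup\{v^*:v\in V\}$ with $\hat\tau$ extending $\sigma$, such that $(\hat V,\hat\tau)$ is a bounded Lorentzian metric space for the discrete topology.

**Proof.** For $v,w\in V$ set $\hat\tau(v^*,w)=1+\sigma(v,w)$ if $w=v$ or $\sigma(v,w)>0$, and $\hat\tau(v^*,w)=0$ otherwise. Set $\hat\tau(\cdot,v^*)=0$ and $\hat\tau=\sigma$ on $V\times V$. As in Section 2, (i) gives $\sigma(v,v)=0$.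

Axiom (i): let $\hat\tau(a,b),\hat\tau(b,c)>0$. Then $b,c\in V$. If $a\in V$, the inequality is the hypothesis on $\sigma$. If $a=v^*$ and $b=v$, then $\sigma(v,c)>0$ and $\hat\tau(v^*,c)=1+\sigma(v,c)=\hat\tau(v^*,v)+\sigma(v,c)$. If $a=v^*$ and $b\ne v$, then $\sigma(v,b)>0$, so $\sigma(v,c)\ge\sigma(v,b)+\sigma(b,c)>0$ and $\hat\tau(v^*,c)=1+\sigma(v,c)\ge1+\sigma(v,b)+\sigma(b,c)=\hat\tau(v^*,b)+\sigma(b,c)$.

Axiom (iii): for $v\ne w$ in $V$ we have $\hat\tau(v^*,v)=1$ while $\hat\tau(v^*,w)\in\{0\}\cup(1,\infty)$, so $v^*$ distinguishes $v$ from $w$. For $u\ne v$ we have, for the same reason, $\hat\tau(u^*,v)\ne1=\hat\tau(v^*,v)$, so $v$ distinguishes $u^*$ from $v^*$. Finally $\hat\tau(w^*,w)=1\ne0=\hat\tau(w^*,v^*)$ distinguishes $w$ from $v^*$. Axiom (ii) is clear for a finite discrete set. $\square$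

For instance, two points $v,w$ with $\sigma=0$ are not distinguished from each other; with tags, $\hat\tau(v^*,v)=1=\hat\tau(w^*,w)$ and all other values are $0$, which is the matched-pair space with $n=2$. We always put measures on $V\subset\hat V$, so tags are null.

**Step 2: a coupling that charges the failure of (R).** The purpose is to find one $\delta$ and a random pair $(x,y)$, with marginals dominated by a multiple of $\mathfrak m$, at which (R) fails with this $\delta$. For $j\in\mathbb N$ put
$$N_j^\uparrow=\{(x,y)\in S^2:\alpha_{1/j,0}(x,y)=0\},\qquad N_j^\downarrow=\{(x,y)\in S^2:\tau(x,y)\ge1/j,\ \beta_{1/j,0}(x,y)=0\}.$$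
Both are closed in $S^2$ by lower semicontinuity (Step 1 of Section 6). As $\delta$ decreases, the sets $A^i_{\delta,0}$ shrink, so $\alpha_{\delta,0}$ and $\beta_{\delta,0}$ decrease. Hence a pair in $S^2$ that violates (R↑) for some $\delta$ lies in $N_j^\uparrow$ when $1/j\le\delta$, and one that violates (R↓) lies in $N_j^\downarrow$ when $1/j\le\min(\delta,\tau(x,y))$.

If for every $j$ both sets were contained in $(Z_j\times S)\cup(S\times Z_j)$ for a Borel $\mathfrak m$-null set $Z_j$, then $M_0=S\setminus\bigcup_jZ_j$ would show that (R) holds. So there are $\delta=1/j$ and $N\in\{N_j^\uparrow,N_j^\downarrow\}$ not contained in any set $(Z\times S)\cup(S\times Z')$ with $Z,Z'$ null.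

**Theorem (Kellerer, Z. Wahrsch. Verw. Gebiete 67 (1984), Prop. 3.5).** A Borel set in a product of two Polish probability spaces that is null for every coupling is contained in $(Z\times S)\cup(S\times Z')$ for some null sets $Z,Z'$ (here both factors are $S$ with the measure $\mathfrak m$).

Hence there is a coupling $\pi$ of $\mathfrak m$ with itself such that $a:=\pi(N)>0$. Let $\pi_N=\pi(\cdot\cap N)/a$, with marginals $\mu_1,\mu_2$. Then $a\mu_i\le\mathfrak m$. Put
$$c=\min(a,\tfrac12),\qquad\rho=\frac1{1-c}\Big(\mathfrak m-\frac c2(\mu_1+\mu_2)\Big).$$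
Since $\frac c2(\mu_1+\mu_2)\le\frac ca\mathfrak m\le\mathfrak m$, $\rho$ is a probability measure, and $\rho\ll\mathfrak m$.

For the one-point limit, $N=N^\uparrow_j$ is the whole (one-point) product for every $j$, and we are back at matched pairs.

**Step 3: the spaces.** We now plant the matched pairs. Let $(x_i,y_i)_{i\ge1}$ be i.i.d. of law $\pi_N$ and $(z_i)_{i\ge1}$ i.i.d. of law $\rho$, the two families independent. Let $V_n=\{p_i,q_i,r_i:i\le n\}$ consist of $3n$ distinct vertices with labels
$$\ell(p_i)=x_i,\qquad\ell(q_i)=y_i,\qquad\ell(r_i)=z_i.$$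
Let $\mathfrak m_n$ give mass $\frac c{2n}$ to each $p_i$ and each $q_i$, and $\frac{1-c}n$ to each $r_i$. The function $\sigma(v,w)=\tau(\ell(v),\ell(w))$ satisfies (i). Let $\tau_n=\sigma$ except on the special pairs $(p_i,q_i)$, where
$$\tau_n(p_i,q_i)=\tau(x_i,y_i)+\delta\ \text{ if }N=N_j^\uparrow,\qquad\tau_n(p_i,q_i)=\tau(x_i,y_i)-\delta\ \text{ if }N=N_j^\downarrow.$$
In the second case the value is nonnegative, since $\tau(x_i,y_i)\ge1/j=\delta$ on $N_j^\downarrow$. Almost surely all $(x_i,y_i)$ lie in $N$ and all labels lie in $S$.

**Step 4: $\tau_n$ satisfies (i) almost surely.** This is where the failure of (R) is used. Let $v\ne p_i,q_i$ be a vertex. Then $\ell(v)$ is independent of $(x_i,y_i)$ and its law is $\mu_1$, $\mu_2$ or $\rho$, hence $\ll\mathfrak m$. Since $(x_i,y_i)\in N$, the set $A^1_{\delta,0}(x_i,y_i)\cup A^2_{\delta,0}(x_i,y_i)$ (case ↑), respectively $A^3_{\delta,0}(x_i,y_i)$ (case ↓), is $\mathfrak m$-null. By Fubini, almost surely, for all $i$ and all vertices $v\ne p_i,q_i$, the label $\ell(v)$ lies outside that set. Let $\tau_n(u,v)>0$ and $\tau_n(v,w)>0$.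

Case ↑. Here $\tau_n\ge\sigma$. The pairs $(u,v)$ and $(v,w)$ are not both special, since $v$ would be both a $q$ and a $p$. If neither is special, then $\tau_n(u,w)\ge\sigma(u,w)\ge\sigma(u,v)+\sigma(v,w)=\tau_n(u,v)+\tau_n(v,w)$.

We first note that $\tau(y_i,x_i)=0$ for all $i$. Otherwise $y_i\in A^1_{\delta,0}(x_i,y_i)$, because $\tau(y_i,y_i)=0<\tau(y_i,x_i)+\tau(x_i,y_i)+\delta$. This set is open and $y_i\in S=\operatorname{supp}\mathfrak m$, so $\alpha_{\delta,0}(x_i,y_i)>0$, a contradiction to $(x_i,y_i)\in N_j^\uparrow$.

Let $(v,w)=(p_i,q_i)$. Then $(u,p_i)$ is not special, so $\tau(\ell(u),x_i)=\tau_n(u,p_i)>0$. Hence $u\ne p_i$, since diagonal values vanish, and $u\ne q_i$ by the note. So $\ell(u)\ll x_i$ and $\ell(u)\notin A^1_{\delta,0}(x_i,y_i)$, which means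
$$\tau_n(u,q_i)=\tau(\ell(u),y_i)\ge\tau(\ell(u),x_i)+\tau(x_i,y_i)+\delta=\tau_n(u,p_i)+\tau_n(p_i,q_i).$$

Let $(u,v)=(p_i,q_i)$. Then $(q_i,w)$ is not special, so $\tau(y_i,\ell(w))=\tau_n(q_i,w)>0$. Hence $w\ne q_i$, and $w\ne p_i$ by the note. So $y_i\ll\ell(w)$ and $\ell(w)\notin A^2_{\delta,0}(x_i,y_i)$, which means
$$\tau_n(p_i,w)=\tau(x_i,\ell(w))\ge\tau(x_i,y_i)+\delta+\tau(y_i,\ell(w))=\tau_n(p_i,q_i)+\tau_n(q_i,w).$$

Case ↓. Here $\tau_n\le\sigma$, so $\sigma(u,v),\sigma(v,w)>0$ and $\sigma(u,w)\ge\sigma(u,v)+\sigma(v,w)\ge\tau_n(u,v)+\tau_n(v,w)$. This suffices unless $(u,w)$ is special, say $(u,w)=(p_i,q_i)$. Then $v\ne p_i,q_i$, since diagonal values vanish. So $(p_i,v)$ and $(v,q_i)$ are not special, $x_i\ll\ell(v)\ll y_i$, and $\ell(v)\notin A^3_{\delta,0}(x_i,y_i)$ gives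
$$\tau_n(p_i,v)+\tau_n(v,q_i)=\tau(x_i,\ell(v))+\tau(\ell(v),y_i)\le\tau(x_i,y_i)-\delta=\tau_n(p_i,q_i).$$

By Varadarajan's theorem, almost surely
$$\ell_\#\mathfrak m_n\to\tfrac c2\mu_1+\tfrac c2\mu_2+(1-c)\rho=\mathfrak m\quad\text{narrowly}.\tag{4}$$
Fix a realization with all these properties. Let $\mathscr M_n$ be the space $\hat V_n$ obtained from $(V_n,\tau_n)$ by Lemma 1, with the measure $\mathfrak m_n$ on $V_n$.

**Step 5: intrinsic convergence.** We check that special pairs are too rare to be seen by samples. Let $v_1,\dots,v_k$ be independent samples of $\mathfrak m_n$. The probability that some $(v_a,v_b)$ is special is at most $k^2\cdot n\big(\frac c{2n}\big)^2\to0$. Otherwise the matrix is $(\tau(\ell(v_a),\ell(v_b)))_{a,b}$. By (4), $(\ell_\#\mathfrak m_n)^{\otimes k}\to\mathfrak m^{\otimes k}$ narrowly, and $\tau$ is continuous. Hence $\bar{\mathfrak m}_n^k\to\bar{\mathfrak m}_\infty^k$.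

**Step 6: the relation in the limit.** Suppose that $\square(\mathscr M_n,\mathscr M_\infty)\to0$ along a subsequence. In this step we extract a limiting relation between labels and the points assigned by the box parametrizations, and show that it preserves $\tau$. Along the subsequence there are parametrizations $\varphi_n,\varphi_n'$ of $\mathfrak m_n,\mathfrak m$, numbers $\varepsilon_n\to0$ and Borel sets $I_n$ with $\mathcal L(I_n)\ge1-\varepsilon_n$ and
$$|\tau_n(\varphi_n(s),\varphi_n(t))-\tau(\varphi_n'(s),\varphi_n'(t))|\le\varepsilon_n\qquad(s,t\in I_n).\tag{5}$$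
Removing a null set we may assume $\varphi_n(I_n)\subset V_n$ and $\varphi_n'(I_n)\subset S$. Let $\Gamma_n$ be the law of $(\ell(\varphi_n),\varphi_n')$ on $S\times S$. Its marginals are $\ell_\#\mathfrak m_n$, which converges to $\mathfrak m$, and $\mathfrak m$. So both families of marginals are tight, $(\Gamma_n)$ is tight, and along a further subsequence $\Gamma_n\to\Gamma$ narrowly.

Let $g((x,x'),(y,y'))=|\tau(x,y)-\tau(x',y')|\wedge1$. By (5), $g\le\varepsilon_n$ at those $(s,t)\in I_n^2$ for which $(\varphi_n(s),\varphi_n(t))$ is not special. Hence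
$$\int g\,d\Gamma_n^{\otimes2}\le\varepsilon_n+2\varepsilon_n+n\Big(\frac c{2n}\Big)^2\to0.$$
Since $\Gamma_n^{\otimes2}\to\Gamma^{\otimes2}$ and $g$ is bounded, continuous and nonnegative, $g=0$ on $\operatorname{supp}\Gamma^{\otimes 2}=\operatorname{supp}\Gamma\times\operatorname{supp}\Gamma$, that is,
$$\tau(b_1,b_2)=\tau(b_1',b_2')\quad\text{for all }(b_1,b_1'),(b_2,b_2')\in\operatorname{supp}\Gamma.\tag{6}$$

**Step 7: a special pair in the good set.** Here we contradict (6) as in the matched-pair computation: a large set must contain both members of some pair. Fix a metric on $S\times S$ inducing its topology, and a compact $C\subset\operatorname{supp}\Gamma$ with $\Gamma(C)>1-c/16$. For $r>0$ let $O_r$ be the open $r$-neighborhood of $C$. By the portmanteau theorem $\Gamma_n(O_r)>1-c/16$ for large $n$ in the subsequence, so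
$$J_n=\{s\in I_n:(\ell(\varphi_n(s)),\varphi_n'(s))\in O_r\}$$
has $\mathcal L(J_n)\ge1-\frac c{16}-\varepsilon_n$. If $p_i\notin\varphi_n(J_n)$, then $\varphi_n^{-1}(p_i)$, a set of measure $\frac c{2n}$, lies in the complement of $J_n$. These sets are disjoint, so this happens for at most $\frac{2n}c\big(\frac c{16}+\varepsilon_n\big)$ indices $i$, and similarly for $q_i$. Together these are at most $\frac n4+\frac{4n\varepsilon_n}c<n$ indices for large $n$. Hence there are $i\le n$ and $s,t\in J_n$ with $\varphi_n(s)=p_i$ and $\varphi_n(t)=q_i$. By (5) and $\tau_n(p_i,q_i)=\tau(x_i,y_i)\pm\delta$,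
$$|\tau(x_i,y_i)-\tau(\varphi_n'(s),\varphi_n'(t))|\ge\delta-\varepsilon_n,\tag{7}$$
while $(x_i,\varphi_n'(s)),(y_i,\varphi_n'(t))\in O_r$.

Apply this with $r=1/m$ and $n=n_m\to\infty$. By compactness of $C$, along a subsequence the two pairs $(x_i,\varphi_n'(s))$ and $(y_i,\varphi_n'(t))$ converge to some $(b_1,b_1'),(b_2,b_2')\in C\subset\operatorname{supp}\Gamma$. By continuity, $\tau(x_i,y_i)\to\tau(b_1,b_2)$ and $\tau(\varphi_n'(s),\varphi_n'(t))\to\tau(b_1',b_2')$, and these limits agree by (6). This contradicts (7), because $\delta-\varepsilon_n\to\delta>0$. So $\mathscr M_n$ does not converge to $\mathscr M_\infty$ in box, and (a) fails. $\blacksquare$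

## 8. Limits with nearby past and future, and finite limits: proof of Corollary D

**Part 1.** We verify (R), using witnesses close to $x$. Let $M_0\subset S$ be a Borel set of full measure on which the hypothesis holds. Let $x,y\in M_0$ and $\delta>0$. By continuity, all $z\in I^-(x)$ close enough to $x$ satisfy
$$\tau(z,y)<\tau(x,y)+\delta<\tau(z,x)+\tau(x,y)+\delta,$$
and they have positive mass by hypothesis; this is (R↑). If $x\ll y$, all $z\in I^+(x)$ close enough to $x$ satisfy $\tau(z,y)>0$ and $\tau(z,y)>\tau(x,y)-\delta$, hence $x\ll z\ll y$ and $\tau(x,z)+\tau(z,y)>\tau(x,y)-\delta$. They have positive mass; this is (R↓). So Theorem C and the implications of Section 2 give the equivalence of all three convergences to $\mathscr M_\infty$.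

For $[0,1]$ with $\tau(s,t)=\max(t-s,0)$ and Lebesgue measure, the axioms were checked in Section 2. For $x\in(0,1)$, every neighborhood of $x$ meets $I^-(x)=[0,x)$ and $I^+(x)=(x,1]$ in sets of positive measure. $\blacksquare$

**Part 2.** We show that (R) fails. Let $S$ be finite. Every point of $S$ has positive mass, since it has a neighborhood that contains no other point of $S$. So the only full-measure set $M_0\subset S$ is $S$ itself. If some $x\ll y$ in $S$ exist, choose such a pair with the number of $z\in S$ satisfying $x\ll z\ll y$ minimal. If there were such a $z$, then by transitivity all points between $x$ and $z$ lie between $x$ and $y$, and $z$ is not among them by irreflexivity. So the pair $(x,z)$ would have fewer points in between, a contradiction. Hence $\mathfrak m\{z:x\ll z\ll y\}=0$ and (R↓) fails at $(x,y)$. If no such pair exists, then $\tau=0$ on $S\times S$, so $\mathfrak m(I^\pm(x))=0$ for $x\in S$, and (R↑) fails at $(x,x)$. By Theorem C, (a) fails for $\mathscr M_\infty$. $\blacksquare$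

## 9. Layered random graphs and box distance near one: proof of Proposition E

The bound $\square\le1$ follows with $I=\emptyset$ and $\varepsilon=1$. With matched pairs or projective planes the box distance to a point cannot exceed $\frac12$, because one side alone is a set of mass $\frac12$ on which $\tau$ vanishes. With $k$ layers, a single layer has mass only $\frac1k$. With more than two layers, however, axiom (i) is no longer vacuous: chains of relations force new relations, and we must check that these remain rare.

**Step 1: the spaces.** We define a random space that satisfies (i) by construction. Fix $k\ge2$ and let $V$ consist of $k$ layers of $N$ vertices each. For layers $a<b$, put each possible edge from a vertex of layer $a$ to a vertex of layer $b$ independently with probability $p=N^{-1+1/(2k)}$. Let $\sigma(u,w)$ be the maximal number of edges of a directed path from $u$ to $w$, and $0$ if there is no such path. Layers increase along paths, so $\sigma$ is finite and $\sigma(u,u)=0$. Concatenating longest paths gives (i). Add tags by Lemma 1 and use the uniform measure on $V$.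

**Step 2: related pairs are rare.** This gives convergence in distortion. A directed path has at most $k-1$ edges, there are at most $(kN)^{j+1}$ candidates for the vertices of a path with $j$ edges, and each candidate is a path with probability at most $p^j$. Since $kNp=kN^{1/(2k)}\ge1$, the expected number of pairs with $\sigma>0$ is at most
$$\sum_{j=1}^{k-1}(kN)^{j+1}p^j\le k\cdot kN\cdot(kNp)^{k-1}=k^{k+1}N^{1+(k-1)/(2k)}\le k^{k+1}N^{3/2}.$$
So the expected fraction of such pairs among all $(kN)^2$ ordered pairs is at most $k^{k-1}N^{-1/2}$. By Markov's inequality this fraction exceeds $N^{-1/4}$ with probability at most $k^{k-1}N^{-1/4}\to0$ as $N\to\infty$. If the fraction is at most $N^{-1/4}$, the distortion distance to the one-point space is at most $N^{-1/4}$.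

**Step 3: two large sets in different layers are joined.** This replaces Step 3 of the proof of Theorem A. For given layers $a<b$ there are at most $4^N$ pairs of subsets, and a given pair of sizes at least $N/k$ has no edge between its sets with probability at most $(1-p)^{N^2/k^2}$. So the probability that for some $a<b$ there are subsets of layers $a$ and $b$, each of size at least $N/k$, with no edge between them is at most
$$k^24^N(1-p)^{N^2/k^2}\le k^2\exp\big(N\log4-pN^2/k^2\big)\to0\quad(N\to\infty),$$
because $pN=N^{1/(2k)}\to\infty$.

**Step 4: the box distance.** We combine the two properties. For $N$ large, take a realization in which both hold: the fraction in Step 2 is at most $N^{-1/4}$, and no two sets as in Step 3 exist. Let $\varepsilon<1$ be admissible for the box distance to the one-point space, with set $I$; discard from $I$ the null set mapped to tags. Call the vertices in $\varphi(I)$ touched. Since $\sigma\le\varepsilon<1$ on pairs of touched vertices and $\sigma\ge1$ on edges, no two touched vertices are joined by an edge. So at most one layer has $N/k$ or more touched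 vertices, and
$$1-\varepsilon\le\mathcal L(I)\le\frac1k+(k-1)\frac{N/k}{kN}=\frac1k+\frac{k-1}{k^2}\le\frac2k.$$
Thus $\square\ge1-\frac2k$. For each $k\ge2$ choose $N=N_k$ so large that such a realization exists and $N_k^{-1/4}\le\frac1k$. The resulting sequence converges in distortion to the one-point space, and its box distance to the one-point space tends to $1$. $\blacksquare$
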